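\title{Reducible Severi curves on the general rational elliptic surface}

\begin{abstract}
Let $R$ be a general rational elliptic surface over $\mathbb{C}$ with fiber class $F$, and let $S$ be a section. We prove that the closure of the locus of irreducible rational curves in $|2S+4F|$ is a curve with at least $135$ (in fact at least $136$) irreducible components, so that reducible Severi curves exist on $R$. We also list the globally generated classes of fiber degree $2$ up to translation, show that each of their three types contains infinitely many classes with reducible Severi curve, and show that the smallest class of each type has an irreducible one. The tool is the fiberwise map $x\mapsto mx-c$, whose effect on rational bisections is computed on a K3 double cover of $R$.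
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We work over $\mathbb{C}$. Let $\Sigma$ be a smooth projective surface and $L$ a line bundle on it. The \emph{genus $0$ Severi variety} $V(\Sigma,L)$ is the Zariski closure in $|L|=\mathbb{P}H^0(\Sigma,L)$ of the locus of irreducible rational curves, that is, of the integral members whose normalization is $\mathbb{P}^1$. It is irreducible when the rational curves of the class $L$ form a single family. For lines and conics in the plane $V=|L|$. For plane cubics $V$ is the hypersurface of singular cubics, which is irreducible because the pairs (point, cubic singular at that point) form a projective bundle over $\mathbb{P}^2$. Harris proved that $V(\mathbb{P}^2,L)$ is irreducible whenever $\dim V(\mathbb{P}^2,L)>0$. Testa proved that $V(\Sigma,L)$ is irreducible whenever $\dim V(\Sigma,L)>0$ for a del Pezzo surface $\Sigma$, assumed general if its degree is $1$. The condition on the dimension is needed: on the blow-up of $\mathbb{P}^2$ at eight general points, $|-K|$ is a pencil of cubics and $V$ consists of its $12$ nodal members.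

A del Pezzo surface of degree $1$ becomes, after blowing up the base point of $|-K|$, a rational elliptic surface. Throughout, $R$ is a \emph{general rational elliptic surface}: the blow-up of $\mathbb{P}^2$ at the nine distinct base points $p_1,\dots,p_9$ of a general pencil of cubics. The anticanonical system gives an elliptic fibration $\pi\colon R\to\mathbb{P}^1$ with fiber class $F=-K_R$ and exactly $12$ singular fibers, each an irreducible nodal cubic. Let $L$ be a globally generated line bundle on $R$ that is not pulled back from $\mathbb{P}^1$, and put
\[
l=-K_R\cdot L>0,\qquad g(L)=1+\tfrac12\,(L^2+L\cdot K_R).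
\]
The class $L-K_R=L+F$ has positive square and positive degree on every curve, so it is ample, and Kodaira vanishing and Riemann--Roch give
\begin{equation}\label{eq:dim}
\dim|L|=\tfrac12(L^2+l)=g(L)+l-1 .
\end{equation}
The members of $|L|$ have arithmetic genus $g(L)$, and a rational member is expected to cost $g(L)$ conditions, one for each node. So $V(R,L)$ should have dimension $l-1$; Lemma~\ref{lem:dim} confirms this for all components of positive dimension. The first case covered by the pattern of Harris and Testa is therefore $l=2$. The members of $|L|$ are then bisections of $\pi$, and $V(R,L)$ is called a \emph{Severi curve}.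

Since $R$ is only one blow-up away from a del Pezzo surface, one might guess that irreducibility persists. Two features of $R$ speak against this. On a del Pezzo surface, a class $M$ with $-K\cdot M=2$ has $M^2\le 4$ by the Hodge index theorem, so a Severi curve parametrizes curves of arithmetic genus $M^2/2\le2$; on $R$, where $K_R^2=0$, the genus is unbounded. And the fibers of $\pi$ carry a group law, which gives $R$ many rational self-maps that preserve the fibration. The following conjecture is posed in \cite{GHS}.

\begin{quote}
\textbf{Conjecture.} \emph{There is a globally generated line bundle $L$ on $R$ with $-K_R\cdot L=2$ such that $V(R,L)$ is a curve of pure dimension $1$ with at least two irreducible components.}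
\end{quote}

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:main}
Let $S\subset R$ be any section of $\pi$, for example an exceptional curve of $R\to\mathbb{P}^2$, and let $L=2S+4F$. Then $L$ is globally generated, $-K_R\cdot L=2$, $g(L)=6$, and $V(R,L)$ is of pure dimension $1$ with at least $135$ irreducible components.
\end{theorem}

A class $L\in\operatorname{Pic}R$ with $L\cdot F=2$ is called a \emph{bisection class}. Fix a section $O$. The sections of $\pi$ are the elements $v\mapsto S_v$ of the Mordell--Weil group of the generic fiber with origin $O$; the norm $|v|^2=2+2\,S_v\cdot O$ makes this group the lattice $E_8$, and the group acts on $R$ by fiberwise translations (Section~\ref{sec:lattice}).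

\begin{theorem}\label{thm:all}
\begin{enumerate}
\item[(1)] Up to translation by a section, the globally generated bisection classes are exactly the classes $L=O+S_v+nF$ with $|v|^2\in\{0,2,4\}$ and
\[
\begin{array}{lll}
|v|^2=0, & n\ge2, & g(L)=2n-2\quad(\text{here } L=2O+nF);\\
|v|^2=2, & n\ge1, & g(L)=2n-1;\\
|v|^2=4, & n\ge0, & g(L)=2n.
\end{array}
\]
For all of them $V(R,L)$ is nonempty of pure dimension $1$.
\item[(2)] Let $S$ be a section and $k\ge4$ even. Then $V(R,2S+kF)$ has at least $136$ components if $k=4$, at least $137$ if $4\mid k$ and $k\ge8$, and at least $121$ if $k\equiv2\pmod4$.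
\item[(3)] Let $L$ be as in \textup{(1)} and suppose $g(L)+2=m^2(g_0+2)$ with $m\ge3$ odd and $g_0\ge0$ an integer, $g_0\ge2$ if $v=0$. Then $V(R,L)$ is reducible. So each of the three types in \textup{(1)} contains infinitely many classes with reducible Severi curve.
\item[(4)] Let $L$ be as in \textup{(1)}. Then $V(R,L)$ is irreducible if $g(L)\le1$, or if $L=2S+2F$ for a section $S$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:k}
Among the classes $2S+kF$ with $k\ge2$, the Severi curve is irreducible for $k=2$ and reducible for every $k\ge4$ that is even, or odd and neither squarefree nor the square of a prime.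
\end{corollary}

We do not settle the remaining odd $k$, nor the classes with $v\ne0$ and $g(L)\ge2$ that are not covered by part~(3).

\subsection{The idea}

A rational bisection $C$ meets each fiber in two points $x,x'$. Replace them by the differences $x-x'$ and $x'-x$ in the group of the fiber. The new pairs sweep out another rational bisection, which determines $C$ up to translation. There are $135$ pencils of smooth rational bisections, no two related by a translation, and the differences of their members all lie in the one linear system $|2O+4F|$. Section~\ref{sec:diff} carries this out by hand for the pencils of lines through a base point. The general construction replaces $x-x'$ by $mx-c$; its effect on the class of $C$ is read off from a quadratic form on a K3 surface (Section~\ref{sec:K3}). For Theorem~\ref{thm:all} we need a second source of components, and we obtain it by smoothing chains of rational curves (Section~\ref{sec:chains}).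

\section{Sections, bisection classes and $E_8$}\label{sec:lattice}

\subsection{The Mordell--Weil lattice}

Let $K=\mathbb{C}(\mathbb{P}^1)$ and let $E$ be the generic fiber of $\pi$, a smooth curve of genus $1$ over $K$, with the origin $0$ given by $O$. A point $P\in E(K)$ spreads out to a section $S_P$, and $S_0=O$. The group law on $E(K)$ is the one for which $P\mapsto[P]-[0]$ is an isomorphism onto the group of divisor classes of degree $0$ on $E$. We use three facts.
\begin{enumerate}
\item[(a)] An irreducible curve $D$ with $D\cdot F=1$ maps finitely and birationally, hence isomorphically, onto $\mathbb{P}^1$, so it is a section. A section $S$ has $S^2=-1$, since adjunction gives $-2=S^2+K_R\cdot S=S^2-1$.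
\item[(b)] Restriction $\operatorname{Pic}R\to\operatorname{Pic}E$ is onto (take closures), with kernel $\mathbb{Z}F$. Indeed, a divisor that is principal on $E$ differs from a principal divisor on $R$ by a divisor supported on fibers, and every fiber is irreducible, reduced and linearly equivalent to $F$.
\item[(c)] $\operatorname{Pic}R$ has the orthogonal basis $H,E_1,\dots,E_9$ (line class and exceptional curves) with $H^2=1$, $E_i^2=-1$, and $F=3H-\sum E_i$. It is unimodular of signature $(1,9)$, and $D^2\equiv D\cdot F\pmod 2$ for all $D$, because this holds on the basis.
\end{enumerate}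
Recall that $E_8$ is the unique even unimodular positive definite lattice of rank $8$, and that it has $240$ vectors of norm $2$ (\emph{roots}) and $2160$ vectors of norm $4$. Let $\Lambda\subset\operatorname{Pic}R$ be the orthogonal complement of $O$ and $F$.

\begin{lemma}\label{lem:MW}
We have $\Lambda\cong E_8(-1)$, and
\[
P\longmapsto e_P=S_P-O-(S_P\cdot O+1)F
\]
is a group isomorphism $E(K)\to\Lambda$. With $|P|^2=-e_P^2$, all $P,Q\in E(K)$ satisfy
\begin{equation}\label{eq:norm}
|P-Q|^2=2+2\,S_P\cdot S_Q,\qquad S_P=O+\tfrac12|P|^2F+e_P .
\end{equation}
\end{lemma}

\begin{proof}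
The classes $O,F$ have Gram matrix $\left(\begin{smallmatrix}-1&1\\1&0\end{smallmatrix}\right)$, unimodular of signature $(1,1)$. So $\Lambda$ is unimodular and negative definite of rank $8$, and it is even by (c). We have $e_P\cdot F=1-1=0$ and $e_P\cdot O=S_P\cdot O+1-(S_P\cdot O+1)=0$, so $e_P\in\Lambda$, and $e_P$ restricts to $[P]-[0]$. A class in $\Lambda$ that restricts to $0$ is $aF$ by (b), with $a=aF\cdot O=0$. So restriction embeds $\Lambda$ in the group of degree $0$ classes on $E$, every such class is the image of exactly one $e_P$, and $P\mapsto e_P$ is an isomorphism. The class $e_{P-Q}=e_P-e_Q$ differs from $S_P-S_Q$ by a multiple of $F$, and $F$ is orthogonal to $F$ and to $S_P-S_Q$. Hence $|P-Q|^2=-(S_P-S_Q)^2=2+2S_P\cdot S_Q$. For $Q=0$ this reads $S_P\cdot O+1=\frac12|P|^2$, which gives the second formula.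
\end{proof}

From now on $E(K)=E_8$, with inner product $v\cdot w$. Translating a bisection will change its fiberwise sum by an element of $2E(K)$, so we need the quotient $E_8/2E_8$.

\begin{lemma}\label{lem:mod2}
Every class of $E_8/2E_8$ contains a vector of norm $0$, $2$ or $4$, and vectors with different norms in $\{0,2,4\}$ lie in different classes. The vectors of norm $0,2,4$ occupy exactly $1$, $120$, $135$ classes.
\end{lemma}

\begin{proof}
A nonzero vector of $2E_8$ has norm $4|u|^2\ge8$, so vectors of norm $2$ or $4$ are not congruent to $0$. Since $|v+2u|^2=|v|^2+4\,v\cdot u+4|u|^2$, the norm modulo $4$ is constant on each class, which separates norm $2$ from norm $4$. Always $v\equiv-v$. Roots $r\ne\pm r'$ have $r\cdot r'\in\{-1,0,1\}$, so $|r-r'|^2\in\{2,4,6\}$ and they are not congruent; the roots give $240/2=120$ classes. If $v\ne\pm v'$ are congruent of norm $4$, then $v-v'$ and $v+v'$ are nonzero vectors of $2E_8$, so $8\mp2\,v\cdot v'\ge8$ and $v\cdot v'=0$. A class thus contains at most $8$ orthogonal pairs $\pm v$ of norm $4$, and these vectors occupy at least $2160/16=135$ classes. As $1+120+135=256=|E_8/2E_8|$, equality holds and all classes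 occur.
\end{proof}

\subsection{Bisection classes}

Let $\tau\colon\operatorname{Pic}R\to E(K)$ be the homomorphism ``restrict to $E$ and add up the points'': if $D\cdot F=d$, then $\tau(D)$ is the point with $D|_E\sim[\tau(D)]+(d-1)[0]$. Thus $\tau(S_P)=P$ and $\tau(F)=0$. For a bisection class $L$, fact (b) gives $L=2O+bF+e_{\tau(L)}$ with $b\in\mathbb{Z}$, and then $L^2=4b-4-|\tau(L)|^2$. Also $g(L)=1+\frac12(L^2-2)=\frac12L^2$. Therefore
\begin{equation}\label{eq:determined}
\text{a bisection class $L$ is determined by the pair } (\tau(L),\,g(L)).
\end{equation}

Translation by $u\in E(K)$ on $E$ is a birational self-map $t_u$ of $R$ over $\mathbb{P}^1$. No fiber contains a $(-1)$-curve, and a birational self-map of such a relatively minimal elliptic fibration is an automorphism. It sends $S_P$ to $S_{P+u}$, preserves $F$, $g(L)$ and global generation, identifies $V(R,L)$ with $V(R,t_{u*}L)$, and satisfies $\tau(t_{u*}L)=\tau(L)+2u$ for a bisection class $L$.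

\begin{lemma}\label{lem:gg}
Let $S_1,S_2$ be sections, possibly equal, $n\ge0$ and $L=S_1+S_2+nF$. If $L\cdot S_1\ge0$ and $L\cdot S_2\ge 0$, then $L$ is globally generated.
\end{lemma}

\begin{proof}
Since $S_1+S_2+|nF|\subset|L|$ and $|nF|$ is base point free, the base points of $|L|$ lie on $S_1\cup S_2$. Write $L-S_1=K_R+N$ with $N=S_2+(n+1)F$. This effective divisor has $N\cdot S_2=n\ge0$, $N\cdot F=1$ and $N^2=2n+1>0$, so it is nef and big. The Kawamata--Viehweg theorem ($H^1(K+N)=0$ for $N$ nef and big) gives $H^1(L-S_1)=0$, so $H^0(L)\to H^0(L|_{S_1})$ is onto. A line bundle of degree $\ge0$ on $S_1\cong\mathbb{P}^1$ is globally generated, so no base point lies on $S_1$. Exchanging $S_1$ and $S_2$ finishes the proof.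
\end{proof}

\begin{proposition}\label{prop:classes}
The list of classes and genera in Theorem~\textup{\ref{thm:all}(1)} is correct, and $L\cdot O=L\cdot S_v=n-2+\frac12|v|^2$ for $L=O+S_v+nF$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:mod2} a translation brings $v=\tau(L)$ to norm $0$, $2$ or $4$. The classes $L$ and $O+S_v$ have the same restriction to $E$, so $L=O+S_v+nF$ with $n\in\mathbb{Z}$. By \eqref{eq:norm}, $O\cdot S_v=\frac12|v|^2-1$, also for $v=0$; this gives the formula for $L\cdot O$ and $L\cdot S_v$. A globally generated class has degree $\ge0$ on every curve, so $n\ge2,1,0$ in the three cases, and the converse is Lemma~\ref{lem:gg}. Finally $g(L)=\frac12L^2=-1+O\cdot S_v+2n=\frac12|v|^2-2+2n$.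
\end{proof}

The classes of genus $0$ are the starting point of the construction.

\begin{proposition}\label{prop:pencil}
Let $|v|^2=4$ and $L_v=O+S_v$. Then $|L_v|$ is a pencil whose general member is a smooth rational curve, so $V(R,L_v)=|L_v|\cong\mathbb{P}^1$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:classes} and \eqref{eq:dim}, $|L_v|$ is a base point free pencil with $g(L_v)=0$; its members are the fibers of a morphism $\psi\colon R\to\mathbb{P}^1$. Factor $\psi$ as $R\to\Gamma\to\mathbb{P}^1$ with connected fibers followed by a finite map of degree $d$ (Stein factorization). The member $O+S_v$ is the pullback of a divisor of degree $d$ on $\Gamma$. It is connected, because $O\cdot S_v=1$, so that divisor is $d$ times a point; it is reduced, so $d=1$. Thus all members are connected. The general member is smooth by Bertini's theorem, hence irreducible, of genus $g(L_v)=0$.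
\end{proof}

\section{Differences of the two points of a bisection}\label{sec:diff}

A \emph{rational bisection} is an irreducible rational curve $C\subset R$ with $C\cdot F=2$. If $\nu\colon B\to C$ is its normalization, then $\beta=\pi\nu\colon B\cong\mathbb{P}^1\to\mathbb{P}^1$ has degree $2$, and it has two branch points by Riemann--Hurwitz. To use the group law we view $C$ as a point of $E$ over the quadratic extension $\mathbb{C}(B)$ of $K$.

Fix a double cover $\beta\colon B\cong\mathbb{P}^1\to\mathbb{P}^1$ with deck involution $\iota$, and let $K'=\mathbb{C}(B)$. A point $P\in E(K')$ is the same as a morphism $\nu_P\colon B\to R$ with $\pi\nu_P=\beta$; here $\nu_{\iota P}=\nu_P\circ\iota$, and $E(K)$ is the subgroup fixed by $\iota$. Let $P\ne\iota P$ and $C_P=\nu_P(B)$. If $\nu_P$ had degree $2$ onto $C_P$, then $C_P$ would be a section and $\nu_P$ would factor through $\beta$, giving $P\in E(K)$. So $\nu_P$ is the normalization of $C_P$, and $C_P$ is a rational bisection. Every rational bisection whose normalization is isomorphic to $B$ over $\mathbb{P}^1$ arises in this way. Two normalization maps differ by an automorphism of $B$ over $\mathbb{P}^1$, so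 $C_P=C_{P'}$ if and only if $P'\in\{P,\iota P\}$. Over $K'$ the divisor $C_P|_E$ splits as $[P]+[\iota P]$, so
\begin{equation}\label{eq:trace}
\tau(C_P)=P+\iota P .
\end{equation}

For $C=C_P$ consider $Q=P-\iota P=2P-\tau(C)$. It satisfies $\iota Q=-Q$. If $2Q\neq0$, then $Q\ne\iota Q$, and we define the \emph{difference curve} $\delta(C)=C_Q$. It does not depend on the choice between $P$ and $\iota P$, it has the same double cover $B\to\mathbb{P}^1$ as $C$, and $\tau(\delta(C))=0$ whatever $\tau(C)$ was. So all difference curves lie in classes $2O+bF$. Nevertheless $\delta(C)$ remembers $\tau(C)$ modulo $2$.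

\begin{lemma}\label{lem:separate}
Let $C_1,C_2$ be rational bisections for which $\delta$ is defined. Then $\delta(C_1)=\delta(C_2)$ if and only if $C_1=t_u(C_2)$ for some $u\in E(K)$. In that case $\tau(C_1)\equiv\tau(C_2)\pmod{2E(K)}$.
\end{lemma}

\begin{proof}
If $D=\delta(C_1)=\delta(C_2)$, both $C_i$ have the normalization $B$ of $D$ as their double cover; write $C_i=C_{P_i}$ with $P_i\in E(K')$. Then $P_1-\iota P_1=\pm(P_2-\iota P_2)$, and after replacing $P_2$ by $\iota P_2$ if necessary the sign is $+$. So $u=P_1-P_2$ satisfies $u=\iota u$, that is, $u\in E(K)$, and $C_1=t_u(C_2)$. Conversely, replacing $P$ by $P+u$ with $u\in E(K)$ does not change $P-\iota P$. The congruence follows from $\tau(t_uC_2)=\tau(C_2)+2u$.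
\end{proof}

\begin{example}[Lines through a base point]\label{ex:lines}
Take $O=E_9$, so that each cubic $\Gamma$ of the pencil has origin $p_9$. Let $C\in|H-E_1|$ be the strict transform of a line $\ell$ through $p_1$ and no other $p_j$. It is smooth and rational, $C\cdot F=3-1=2$, and it cuts out on each $\Gamma$ the two residual points $x,x'$ of $\ell\cap\Gamma$. The strict transform of the line $p_1p_9$ is a section $S_v$ of class $H-E_1-E_9$ with $S_v\cdot O=1$, so $|v|^2=4$ and $H-E_1=L_v$. The point $y=x-x'$ is defined by $[y]+[x']\sim[x]+[p_9]$: let $z$ be the third point of $\Gamma$ on the line $xp_9$; then $y$ is the third point on the line $zx'$.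

The pencil $|H-E_1|$ induces a map of degree $2$ on each of the $12$ nodal fibers, so all but finitely many $C$ meet every nodal fiber in two distinct smooth points. Take such a $C=C_P$, with $B=C$, and let $Q=P-\iota P$. We find the points of $B$ where $\nu_Q$ meets $O$. Away from the two ramification points of $\beta$ we have $x\ne x'$, hence $x-x'\neq0$ in the group of smooth points of the fiber. A ramification point lies in a smooth fiber. Choose a coordinate $s$ on $B$ with $\iota(s)=-s$ and base coordinate $t=s^2$, and write $R$ locally as $\{(t,z)\}$ modulo the period lattices, with $O=\{z=0\}$ and addition in $z$. Then $\nu_P(s)=(s^2,z(s))$ with $z'(0)\ne0$, because $\nu_P$ is an embedding, and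
\[
\nu_Q(s)=\bigl(s^2,\;z(s)-z(-s)\bigr)=\bigl(s^2,\;2z'(0)s+\cdots\bigr).
\]
For small $s\ne0$ this point is nonzero and close to $0$, so it is not $2$-torsion. Hence $2Q\ne0$, the curve $D=\delta(C)$ is defined, and each ramification point contributes $1$ to $D\cdot O$. From $D\sim2O+bF$ and $2=D\cdot O=b-2$ we get
\[
D\sim 2O+4F=12H-4(E_1+\dots+E_8)-2E_9 :
\]
a rational plane curve of degree $12$, with arithmetic genus $55-8\cdot6-1=6$ on $R$.

The lines through $p_2$ give rational curves in the same linear system. But $\tau(H-E_1)-\tau(H-E_2)=\tau(E_2)-\tau(E_1)$ has norm $2+2E_1\cdot E_2=2$ by \eqref{eq:norm}, so it is not in $2E(K)$. By Lemma~\ref{lem:separate}, no difference curve of a line through $p_1$ is the difference curve of a line through $p_2$. So $|2O+4F|$ contains two disjoint one-parameter collections of rational curves.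
\end{example}

Three things remain. We must know that $V(R,L)$ has no component of dimension greater than $1$, which could contain both collections (Section~\ref{sec:dim}). We must replace the local computation, which used that $C$ is smooth, by a formula valid for singular $C$ and other multipliers. And we must turn the collections into algebraic families (both in Section~\ref{sec:K3}).

\section{Dimension, and the position of the branch points}\label{sec:dim}

A Severi variety is singular and hard to study infinitesimally, so we pass to parametrized curves. Recall that the morphisms $f\colon\mathbb{P}^1\to\Sigma$ to a smooth projective surface form a scheme $\operatorname{Mor}(\mathbb{P}^1,\Sigma)$, of finite type in bounded degree. Its tangent space at $f$ is $H^0(f^*T_\Sigma)$, each component through $f$ has dimension at least $\chi(f^*T_\Sigma)=\deg f^*T_\Sigma+2$, and it is smooth at $f$ if $H^1(f^*T_\Sigma)=0$. The map $f$ is \emph{free} if $f^*T_\Sigma$ is globally generated, that is, $f^*T_\Sigma\cong\mathcal{O}(a)\oplus\mathcal{O}(b)$ with $a,b\ge0$; then $H^1(f^*T_\Sigma)=0$. If $\mathcal{M}$ is an irreducible family of maps whose evaluation $\mathbb{P}^1\times\mathcal{M}\to\Sigma$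 is dominant, then the general $f\in\mathcal{M}$ is free \cite[II.3.10]{Kollar}.

\begin{lemma}\label{lem:dim}
Let $\Sigma$ be a smooth projective rational surface, $M$ a line bundle and $l=-K_\Sigma\cdot M$. Every component $W$ of $V(\Sigma,M)$ has dimension at least $l-1$. If $\dim W>0$, then $\dim W=l-1$, and there is an irreducible open subset $\mathcal{M}^\circ\subset\operatorname{Mor}(\mathbb{P}^1,\Sigma)$ of free maps, birational onto their images, whose images are dense in $W$. In particular, if $l=2$ and $V(\Sigma,M)\ne\emptyset$, then $V(\Sigma,M)$ has pure dimension $1$.
\end{lemma}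

\begin{proof}
On a rational surface algebraically equivalent divisors are linearly equivalent, so the class of $f_*[\mathbb{P}^1]$ is locally constant on $\operatorname{Mor}(\mathbb{P}^1,\Sigma)$. The map $f$ is birational onto its image exactly when the divisor $f_*[\mathbb{P}^1]$ is reduced, an open condition. So the maps that are birational onto a member of $|M|$ form an open subscheme $\operatorname{Mor}^\circ$ of finite type. The map $f\mapsto f(\mathbb{P}^1)$ sends it onto the locus of irreducible rational members, and its fibers are orbits of $\operatorname{Aut}(\mathbb{P}^1)$, of dimension $3$. Hence $W$ is the closure of the image of a component $\mathcal{M}$ of $\operatorname{Mor}^\circ$, and $\dim W=\dim\mathcal{M}-3\ge(l+2)-3$. If $\dim W>0$, infinitely many distinct curves occur, so evaluation on $\mathbb{P}^1\times\mathcal{M}$ is dominant and the free maps form a dense open subset $\mathcal{M}^\circ\subset\mathcal{M}$. At a free map $\operatorname{Mor}(\mathbb{P}^1,\Sigma)$ is smooth of dimension $h^0(f^*T_\Sigma)=l+2$. So $\mathcal{M}^\circ$ is open in it, $\dim\mathcal{M}=l+2$ and $\dim W=l-1$.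
\end{proof}

In the next section we pull $R$ back along $\beta\colon B\to\mathbb{P}^1$. If $\beta$ were branched under a nodal fiber, where $\pi$ is locally $t=uv$, the pullback would have the singular point $uv=s^2$. We therefore call a rational bisection \emph{good} if neither branch point of $\beta$ is one of the $12$ critical values of $\pi$.

\begin{lemma}\label{lem:good}
Let $L$ be a bisection class on $R$ and $W$ a component of $V(R,L)$. Then all but finitely many members of the curve $W$ are good rational bisections.
\end{lemma}

\begin{proof}
Let $\mathcal{M}^\circ$ be as in Lemma~\ref{lem:dim}; it is smooth. The differential of $\mathrm{ev}\colon\mathbb{P}^1\times\mathcal{M}^\circ\to R$ at $(p,f)$ contains in its image the values at $p$ of the sections of $f^*T_R$, so it is onto and $\mathrm{ev}$ is a smooth morphism. Let $F_a$ be a singular fiber. It is reduced, so the divisor $\mathrm{ev}^{-1}(F_a)$ is reduced. This divisor is finite and flat of degree $2$ over $\mathcal{M}^\circ$, with fiber $f^*F_a$ over $f$. Its generic fiber is a reduced finite algebra over a field of characteristic $0$, hence \'etale, so $f^*F_a$ consists of two distinct points for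 $f$ in a dense open set: $\pi f$ is unramified over $a$. Intersect these open sets for the $12$ values of $a$. The image in $W$ is dense and constructible, so its complement is finite.
\end{proof}

\section{Multiplication of bisections}\label{sec:K3}

\subsection{The K3 surface of a good bisection}

On $R$ the group $E(K)$ carries a quadratic form that computes intersection numbers of sections. To compute with bisections we need such a form on $E(K')$, and so we pass to the surface on which points of $E(K')$ are sections. Let $\beta\colon B\cong\mathbb{P}^1\to\mathbb{P}^1$ be a double cover branched at $a\ne b$ with $F_a,F_b$ smooth, and let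
\[
q\colon X=R\times_{\mathbb{P}^1}B\to R .
\]
This is the double cover of $R$ branched along the smooth curve $F_a+F_b\sim2F$. Hence $X$ is smooth, $K_X=q^*(K_R+F)=0$, and $q_*\mathcal{O}_X=\mathcal{O}_R\oplus\mathcal{O}_R(-F)$ gives $\chi(\mathcal{O}_X)=\chi(\mathcal{O}_R)+\chi(K_R)=2$: it is a K3 surface. Each fiber of $X\to B$ is isomorphic to a fiber of $\pi$, so it is irreducible and reduced; let $F_X$ be the fiber class. A point $P\in E(K')$ gives a section $s_P\subset X$, on which $q$ restricts to $\nu_P$, and $s_P^2=-2$ by adjunction.

\begin{lemma}\label{lem:height}
There is a function $h\colon E(K')\to\mathbb{Z}$ with $h(mP)=m^2h(P)$ for $m\in\mathbb{Z}$ and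
\begin{equation}\label{eq:height}
h(P-Q)=4+2\,s_P\cdot s_Q\qquad(P,Q\in E(K')).
\end{equation}
The group $E(K')$ is torsion free. If $P\ne\iota P$, then
\begin{equation}\label{eq:genus}
h(P-\iota P)=4\,\bigl(g(C_P)+2\bigr),
\end{equation}
where $g(C_P)=\frac12C_P^2$ is the arithmetic genus.
\end{lemma}

\begin{proof}
Put $\epsilon_P=s_P-s_0-(s_P\cdot s_0+2)F_X$. It is orthogonal to $F_X$, and to $s_0$ because $s_0^2=-2$, and it restricts to $[P]-[0]$ on the generic fiber. As in fact (b) of Section~\ref{sec:lattice}, the kernel of restriction to the generic fiber is $\mathbb{Z}F_X$, since $B\cong\mathbb{P}^1$ and all fibers are irreducible and reduced. No nonzero multiple of $F_X$ is orthogonal to $s_0$, so $\epsilon_P$ is determined by these properties and $P\mapsto\epsilon_P$ is a homomorphism. Let $h(P)=-\epsilon_P^2$. Then $h(mP)=m^2h(P)$. The class $\epsilon_{P-Q}$ differs from $s_P-s_Q$ by a multiple of $F_X$, so $h(P-Q)=-(s_P-s_Q)^2=4+2s_P\cdot s_Q$. For $P\ne0$ the curves $s_P,s_0$ are distinct, so $h(P)\ge4$ and $h(mP)>0=h(0)$ for $m\neq0$: there is no torsion.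

Let $P\ne\iota P$. The divisor $q^*C_P$ contains no fiber and restricts to $[P]+[\iota P]$ on the generic fiber, so $q^*C_P=s_P+s_{\iota P}$. Squaring gives $2C_P^2=-4+2s_P\cdot s_{\iota P}$, so $s_P\cdot s_{\iota P}=2g(C_P)+2$, and \eqref{eq:height} yields $h(P-\iota P)=4+4g(C_P)+4$.
\end{proof}

So the two invariants in \eqref{eq:determined} are the sum $P+\iota P$ and the height of the difference $P-\iota P$. Both transform simply under affine maps of the group.

\begin{proposition}\label{prop:mult}
Let $C=C_P$ be a good bisection, $m\ge1$, $c\in E(K)$ and $Q=mP-c$. Then $Q\ne\iota Q$, and $\varphi_{m,c}(C):=C_Q$ is a good bisection with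
\[
\tau(C_Q)=m\,\tau(C)-2c,\qquad g(C_Q)+2=m^2\bigl(g(C)+2\bigr).
\]
Its class depends only on $m$, $c$ and the class of $C$. In particular $\delta(C)=\varphi_{2,\tau(C)}(C)$ is defined, with $\tau=0$ and $g(\delta(C))+2=4(g(C)+2)$.
\end{proposition}

\begin{proof}
We have $Q-\iota Q=m(P-\iota P)\ne0$, as there is no torsion. The curve $C_Q$ has the same double cover $\beta$, so it is good, and replacing $P$ by $\iota P$ replaces $Q$ by $\iota Q$ and leaves $C_Q$ unchanged. The formula for $\tau$ is \eqref{eq:trace}; the formula for $g$ is \eqref{eq:genus} together with $h(Q-\iota Q)=m^2h(P-\iota P)$. Then use \eqref{eq:determined}.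
\end{proof}

For $g(C)=0$ the difference curve has $g=6$, as found in Example~\ref{ex:lines}.

\begin{remark}\label{rem:parity}
The parity of $m$ matters. For $m=2$ the target has $\tau\equiv0\pmod{2E(K)}$ for every source, so sources that are not translates of one another are sent to one target class. For odd $m$ the target has $\tau\equiv\tau(C)$, so by \eqref{eq:determined} the target and $m$ fix the source class up to translation. To prove reducibility in that case we compare with components of another origin.
\end{remark}

\subsection{Families}

Let $U\subset R$ be the union of the smooth fibers. It is a family of elliptic curves with zero section $O$, and $\varphi\colon U\to U$, $x\mapsto mx-c$ on each fiber, is a finite morphism. We have $\nu_Q=\varphi\circ\nu_P$ over $\pi(U)$, so $\varphi_{m,c}(C)$ is the closure of $\varphi(C\cap U)$; and $\varphi(S_u\cap U)=S_{mu-c}\cap U$. The map $\varphi$ need not extend over the singular fibers, so we construct the family on $U$ and close up. The last assertion below controls all members, including the reducible ones; it is needed in Lemma~\ref{lem:divisible}.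

\begin{proposition}\label{prop:family}
Let $L_0$ be a bisection class, $Z$ a component of $V(R,L_0)$, and $Y\to Z$ the normalization, with curves $C_y\in|L_0|$. Let $L$ be the class of $\varphi_{m,c}(C)$ for good $C\in|L_0|$. There is a nonconstant morphism $Y\to|L|$, $y\mapsto D_y$, with $D_y=\varphi_{m,c}(C_y)$ for all but finitely many $y$, and its image $\varphi_{m,c}(Z)$ is an irreducible component of $V(R,L)$. Moreover $\varphi(C_y\cap U)=D_y\cap U$ as sets for all $y\in Y$.
\end{proposition}

\begin{proof}
Let $\mathcal{C}\subset Y\times R$ be the family of the $C_y$. It is a divisor containing no slice $\{y\}\times R$, so every component of $\mathcal{C}$ is a surface dominating $Y$. By Lemma~\ref{lem:good} the general $C_y$ is irreducible, so $\mathcal{C}$ is irreducible. The image $\mathcal{D}^\circ$ of $\mathcal{C}\cap(Y\times U)$ under the finite map $\mathrm{id}\times\varphi$ is an irreducible closed surface in $Y\times U$. Let $\mathcal{D}$ be its closure in the smooth threefold $Y\times R$, with reduced structure. It is a prime divisor containing no slice, so it cuts out an effective divisor $D_y$ on each slice, in a flat family. Since $\mathcal{D}\cap(Y\times U)=\mathcal{D}^\circ$,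 we have $D_y\cap U=\varphi(C_y\cap U)$ for every $y$.

The closed set $\mathcal{D}\setminus\mathcal{D}^\circ$ and the singular locus of $\mathcal{D}$ have dimension at most $1$, so they meet all but finitely many $D_y$ in finite sets. By generic smoothness applied to the smooth locus of $\mathcal{D}$, all but finitely many $D_y$ are then generically reduced. So for all but finitely many $y$ the curve $C_y$ is good and $D_y$ is the reduced closure of $\varphi(C_y\cap U)$, that is, $\varphi_{m,c}(C_y)$. The class of $D_y$ is constant, so all $D_y$ lie in $|L|$ and the family defines a morphism $Y\to|L|$. If it were constant with value $D$, the infinitely many curves $C_y\cap U$ would be among the finitely many components of the curve $\varphi^{-1}(D\cap U)$, which is absurd. The image is thus an irreducible closed curve whose general point is an irreducible rational curve. It lies in $V(R,L)$, which has pure dimension $1$ by Lemma~\ref{lem:dim}, so it is a component.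
\end{proof}

\begin{corollary}\label{cor:distinct}
Let $L_1,L_2$ be bisection classes with $g(L_1)=g(L_2)$, let $v_i=\tau(L_i)$, and let $Z_i$ be a component of $V(R,L_i)$. Then $\varphi_{2,v_1}(Z_1)$ and $\varphi_{2,v_2}(Z_2)$ are components of the same Severi curve $V(R,L)$, where $\tau(L)=0$ and $g(L)+2=4(g(L_1)+2)$. They are different if $v_1\not\equiv v_2\pmod{2E(K)}$.
\end{corollary}

\begin{proof}
The first claim follows from Propositions~\ref{prop:mult} and~\ref{prop:family} and from \eqref{eq:determined}. All but finitely many points of $\varphi_{2,v_i}(Z_i)$ are curves $\delta(C)$ with $C\in|L_i|$ good. If the two components coincide, some point is both $\delta(C_1)$ and $\delta(C_2)$ with $C_i\in|L_i|$, and Lemma~\ref{lem:separate} gives $v_1\equiv v_2$.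
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose the origin $O=S$. By Proposition~\ref{prop:classes} with $v=0$, $n=4$, the class $L=2O+4F$ is globally generated with $g(L)=6$; also $-K_R\cdot L=2$ and $\tau(L)=0$. Choose one vector $v$ of norm $4$ in each of the $135$ classes of Lemma~\ref{lem:mod2}. By Proposition~\ref{prop:pencil}, $V(R,L_v)=|L_v|$ is an irreducible curve, with $\tau(L_v)=v$ and $g(L_v)=0$. Corollary~\ref{cor:distinct} gives $135$ different components $\varphi_{2,v}(|L_v|)$ of the Severi curve of the class with $\tau=0$ and $g+2=8$. By \eqref{eq:determined} this class is $L$. Pure dimension $1$ is Lemma~\ref{lem:dim}.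
\end{proof}

By Lemma~\ref{lem:separate}, other vectors of norm $4$ give nothing new: if $w=v+2u$, then $|L_w|=t_u|L_v|$ by \eqref{eq:determined}, and the difference curves are the same.

\section{Chains through a nodal fiber}\label{sec:chains}

Theorem~\ref{thm:all} needs rational curves in every class $O+S_v+nF$, and components that do not come from multiplication. Both come from smoothing a reducible curve made of two sections $S_1,S_2$ and $n$ rational fibers. We view such a curve as the image of a tree $T$ of rational curves, since smoothing all nodes of a tree gives $\mathbb{P}^1$. The shape of $T$ is forced. We shall see that the normal bundle has degree $-K_R\cdot T_j-2+(\text{number of nodes on }T_j)$ on a component $T_j$. To have degree $\ge0$ everywhere, each fiber component needs two nodes and each section needs one. A tree with $n+2$ components has $n+1$ nodes, which count twice, and $2n+2=2n+1+1$. So $T$ is a chain with ends $S_1,S_2$. Distinct fibers are disjoint, so the $n$ middle links are copies of the normalization of one nodal fiber $F_0$, and we join them through the two branches of the node. The smallest case is $O+S_v+F_0$ with $|v|^2=2$: this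 curve has three nodes, the chain smooths the two where $F_0$ meets the disjoint sections, and the node of $F_0$ survives, as it should for a rational curve with $g=1$.

Recall that a genus $0$ \emph{stable map} is a morphism $f\colon T\to R$ from a connected nodal curve of arithmetic genus $0$ with finitely many automorphisms, a condition that is automatic if no component is contracted. Stable maps of a given class form a Deligne--Mumford stack of finite type. With $\mathbb{L}=[f^*\Omega_R\to\Omega_T]$ in degrees $-1,0$, its tangent space at $f$ is $\operatorname{Ext}^1(\mathbb{L},\mathcal{O}_T)$, and obstructions lie in $\operatorname{Ext}^2(\mathbb{L},\mathcal{O}_T)$. The node $uv=0$ has the versal deformation $uv=\varepsilon$, whose tangent line is the stalk of the sheaf $\mathcal{E}xt^1(\Omega_T,\mathcal{O}_T)$ at the node.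

\begin{lemma}\label{lem:chain}
Let $F_0$ be a nodal fiber and $S_1,S_2$ sections, possibly equal. Suppose $n\ge2$, or $n=1$ and $S_1\cap S_2\cap F_0=\emptyset$. Let $L=S_1+S_2+nF$. Then $V(R,L)$ has a component containing the point $S_1+S_2+nF_0\in|L|$.
\end{lemma}

\begin{proof}
\emph{The chain.} Let $A_1,\dots,A_n$ be copies of the normalization of $F_0$, and let $\xi,\eta$ be the two preimages of the node. Since $S_i\cdot F_0=1$, the section $S_i$ meets $F_0$ transversally at one smooth point $z_i$. Form $T=S_1\cup A_1\cup\dots\cup A_n\cup S_2$ by gluing $z_1\in S_1$ to $z_1\in A_1$, then $\eta\in A_j$ to $\xi\in A_{j+1}$ for $1\le j<n$, and $z_2\in A_n$ to $z_2\in S_2$. The two gluing points on each $A_j$ are distinct: for $n\ge2$ they are $\{z_1,\eta\}$, $\{\xi,\eta\}$ or $\{\xi,z_2\}$, and for $n=1$ they are $z_1\ne z_2$ by hypothesis. So $T$ is a nodal curve of arithmetic genus $0$, and the natural map $f\colon T\to R$ is stable with $f_*[T]=S_1+S_2+nF_0$.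

\emph{The normal bundle.} The map $f$ is an immersion on each component, because $F_0$ is nodal, and at each node of $T$ the two branches have transversal images. So near every point of $T$ the map $f$ is analytically an embedding onto a reduced curve in $R$. The local conormal sequences glue to an exact sequence
\begin{equation}\label{eq:conormal}
0\to N^\vee\to f^*\Omega_R\to\Omega_T\to0
\end{equation}
with $N$ a line bundle, and adjunction gives $N\cong\omega_T\otimes f^*K_R^{-1}$. The dualizing sheaf $\omega_T$ has degree $-2+(\text{number of nodes})$ on each component. Hence $N$ has degree $1-2+1=0$ on $S_1,S_2$ and $0-2+2=0$ on each $A_j$. A line bundle of degree $0$ on every component of a tree of rational curves is trivial, so $N\cong\mathcal{O}_T$, $h^0(N)=1$ and $h^1(N)=0$.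

\emph{Smoothing.} By \eqref{eq:conormal}, $\mathbb{L}\simeq N^\vee[1]$ and $\operatorname{Ext}^i(\mathbb{L},\mathcal{O}_T)=H^{i-1}(N)$. So the stack is smooth of dimension $1$ at $f$, and an \'etale chart gives a smooth pointed curve $(\Delta,0)$ with a family of stable maps $f_t\colon T_t\to R$, $f_0=f$, whose tangent vector generates $H^0(N)$. Dualizing \eqref{eq:conormal} gives a surjection $N\to\mathcal{E}xt^1(\Omega_T,\mathcal{O}_T)$ onto a sheaf of length one at each node, and on $H^0$ it records the first-order smoothing of the nodes; concretely, a section $\sigma$ of $N$ deforms the local equation $uv=0$ to $uv=\varepsilon\sigma$. The generator of $H^0(N)$ vanishes nowhere. So near each node the family is $uv=\alpha(t)$ with $\alpha$ vanishing to order exactly $1$ at $0$, and after shrinking $\Delta$ we have $T_t\cong\mathbb{P}^1$ for $t\ne0$. The total space is an integral surface; its pushforward to $\Delta\times R$ is an effective divisor that cuts out $f_{t*}[T_t]$ on each slice. This gives a morphism $\gamma\colon\Delta\to|L|$ with $\gamma(0)=S_1+S_2+nF_0$.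

\emph{The general member.} If $t\neq0$ and $f_t$ has degree $d\ge2$ onto its image $D$, then $d\,(D\cdot F)=2$, so $D$ is a section and $2D\sim L$. As $\operatorname{Pic}R$ is torsion free, $L$ determines the class of $D$, and since $D^2=-1$ the class determines $D$. If this happened for infinitely many $t$, then $\gamma$ would be constant with value $2D$, which differs from $\gamma(0)$ because $n\ge1$. So $\gamma(t)$ is an irreducible rational curve for all but finitely many $t$. It differs from the reducible curve $\gamma(0)$, so $\gamma$ is nonconstant. The closure of $\gamma(\Delta)$ is an irreducible curve in $V(R,L)$ through $\gamma(0)$, and it is a component by Lemma~\ref{lem:dim}.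
\end{proof}

A component obtained by multiplication can contain such a degenerate point only if both sections are themselves images under $x\mapsto mx-c$.

\begin{lemma}\label{lem:divisible}
Let $W=\varphi_{m,c}(Z)$ be as in Proposition~\textup{\ref{prop:family}}. If $S_{w_1}+S_{w_2}+nF_0\in W$ with $w_1\ne w_2$ and $F_0$ a singular fiber, then $w_1,w_2\in mE(K)-c$.
\end{lemma}

\begin{proof}
Choose $y\in Y$ with $D_y=S_{w_1}+S_{w_2}+nF_0$. Since $F_0\cap U=\emptyset$, Proposition~\ref{prop:family} gives $\varphi(C_y\cap U)=(S_{w_1}\cup S_{w_2})\cap U$. No smooth fiber is a component of $C_y$, since $\varphi$ maps it onto itself. So the components of $C_y$ that meet $U$ dominate $\mathbb{P}^1$, each maps into one of the two distinct sections, and both sections are reached. There are thus at least two such components. As $C_y\cdot F=2$, there are exactly two, each of degree $1$: they are sections $S_{u_1},S_{u_2}$, numbered so that $mu_i-c=w_i$.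
\end{proof}

\section{Proof of Theorem~\ref{thm:all} and Corollary~\ref{cor:k}}\label{sec:proof}

Since $V(R,L)$ is unchanged by translation, we may take $L=O+S_v+nF$ as listed. In statements about $2S+kF$ we choose $O=S$. Throughout, $F_0$ is a nodal fiber.

\subsection*{Part (1)}
The list is Proposition~\ref{prop:classes}, and pure dimension $1$ follows from Lemma~\ref{lem:dim} once $V(R,L)\ne\emptyset$. For $n\ge2$ apply Lemma~\ref{lem:chain} with $S_1=O$, $S_2=S_v$. For $n=1$ we have $v\neq0$. If $|v|^2=2$, then $O\cdot S_v=0$, the sections are disjoint and the lemma applies. If $|v|^2=4$, then $O\cap S_v$ is one point, and the lemma applies to a nodal fiber $F_0$ that does not contain it. The case $n=0$, $|v|^2=4$ is Proposition~\ref{prop:pencil}.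

\subsection*{Part (2)}
Let $L=2O+kF$ with $k\ge4$ even, so $\tau(L)=0$ and $g(L)+2=2k$. A difference curve $\delta(C)$ lies in $|L|$ when $4(g(C)+2)=2k$, that is, $g(C)=g':=\frac k2-2$. We list the classes $L'_v=O+S_v+n_vF$ of part (1) with genus $g'$, taking one $v$ in each class modulo $2E(K)$.
\begin{itemize}
\item If $4\mid k$, then $g'$ is even. For $|v|^2=4$ take $n_v=\frac{k-4}4\ge0$; this gives $135$ classes. For $v=0$ take $n_v=\frac k4$, which is allowed when $k\ge8$.
\item If $k\equiv2\pmod4$, then $g'$ is odd. For $|v|^2=2$ take $n_v=\frac{k-2}4\ge1$; this gives $120$ classes.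
\end{itemize}
By part (1) we can choose a component $Z_v$ of each $V(R,L'_v)$. Corollary~\ref{cor:distinct} gives pairwise different components $\varphi_{2,v}(Z_v)$ of $V(R,L)$: there are $135$ for $k=4$, $136$ for $4\mid k$ and $k\ge8$, and $120$ for $k\equiv2\pmod4$.

For one more component we choose $w$ in a class modulo $2$ that was not used: $|w|^2=2$ if $4\mid k$, and $|w|^2=4$ if $k\equiv2\pmod4$, where $k\ge6$. By \eqref{eq:norm}, $S_w+S_{-w}=2O+|w|^2F$, and $n=k-|w|^2\ge2$. Lemma~\ref{lem:chain} gives a component $W$ of $V(R,L)$ containing $S_w+S_{-w}+nF_0$, and $w\neq -w$. If $W=\varphi_{2,v}(Z_v)$, Lemma~\ref{lem:divisible} gives $w\in2E(K)-v$, so $w\equiv v\pmod{2E(K)}$. But $|w|^2=2$ with $|v|^2\in\{0,4\}$, or $|w|^2=4$ with $|v|^2=2$, which contradicts Lemma~\ref{lem:mod2}. The totals are $136$, $137$ and $121$.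

\subsection*{Part (3)}
As $m$ is odd, $g_0\equiv g(L)\pmod2$. So $g_0$ is odd, hence $\ge1$, if $|v|^2=2$; even and $\ge0$ if $|v|^2=4$; even and, by hypothesis, $\ge2$ if $v=0$. These are exactly the genera in part (1), so there is a class $L_0=O+S_v+n_0F$ with $g(L_0)=g_0$ and $V(R,L_0)\ne\emptyset$. Let $c=\frac{m-1}2v$. By Proposition~\ref{prop:mult}, $\varphi_{m,c}$ sends good members of $|L_0|$ to curves with $\tau=mv-(m-1)v=v$ and $g+2=m^2(g_0+2)$, which lie in $|L|$ by \eqref{eq:determined}. Proposition~\ref{prop:family} gives a component $W_1=\varphi_{m,c}(Z)$ of $V(R,L)$.

We find a second one. Nonzero vectors of $mE(K)$ have norm at least $2m^2\ge18$. Also $2n\ge g(L)\ge9\cdot2-2$, so $n\ge8$.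
\begin{itemize}
\item Let $v\ne0$. Lemma~\ref{lem:chain} gives a component containing $S_0+S_v+nF_0$. If it were $W_1$, then $0,v\in mE(K)-c$ by Lemma~\ref{lem:divisible}, so $v\in mE(K)$, while $0<|v|^2\le4$.
\item Let $v=0$, so $c=0$. For a root $w$ we have $S_w+S_{-w}+(n-2)F=2O+nF$, and Lemma~\ref{lem:chain} gives a component containing $S_w+S_{-w}+(n-2)F_0$. If it were $W_1$, then $w\in mE(K)$, while $|w|^2=2$.
\end{itemize}
So $V(R,L)$ is reducible. For fixed $v$ and $m=3$, every admissible $g_0$ gives $g=9(g_0+2)-2$ of the same parity as $g_0$ and larger, hence a class $L$ of the same type; so there are infinitely many.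

\subsection*{Part (4)}
By part (1), the classes with $g(L)\le1$ are, up to translation, $O+S_v$ with $|v|^2=4$ and $O+S_v+F$ with $|v|^2=2$. The first case is Proposition~\ref{prop:pencil}. In the second case, and for $L=2O+2F$, Proposition~\ref{prop:classes} gives $L\cdot O=0$; this is what lets us descend to a del Pezzo surface. After a translation carrying $O$ to the section $E_9$ we have $L\cdot E_9=0$. Let $\rho\colon R\to\Sigma$ contract $E_9$. Then $\Sigma$ is the blow-up of $\mathbb{P}^2$ at the general points $p_1,\dots,p_8$, a general del Pezzo surface of degree $1$. From $\operatorname{Pic}R=\rho^*\operatorname{Pic}\Sigma\oplus\mathbb{Z}E_9$ we get $L=\rho^*M$, pullback identifies $|M|$ with $|L|$, and $-K_\Sigma\cdot M=(-K_R+E_9)\cdot L=2$. An irreducible rational $C\in|L|$ is not $E_9$ and has $C\cdot E_9=0$, so it is disjoint from $E_9$ and is the pullback of the irreducible rational curve $\rho(C)\in|M|$. Hence $V(R,L)\subset V(\Sigma,M)$. Both are nonempty by part (1) and of pure dimension $1$ by Lemma~\ref{lem:dim}, and $V(\Sigma,M)$ is irreducible by Testa's theorem. A closed subset of pure dimension $1$ of an irreducible curve is the whole curve,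 so $V(R,L)$ is irreducible. This completes the proof of Theorem~\ref{thm:all}. \qed

\begin{proof}[Proof of Corollary~\ref{cor:k}]
The case $k=2$ is part (4), and even $k\ge4$ is part (2). Let $k$ be odd, not squarefree and not the square of a prime. Choose a prime $m$ with $m^2\mid k$; it is odd, and $k_0=k/m^2\ge2$. For $L=2S+kF$ we have $g(L)+2=2k=m^2(g_0+2)$ with $g_0=2k_0-2\ge2$, so part (3) applies.
\end{proof}

For the other odd $k$ part (3) gives nothing: its hypothesis for $2S+kF$ reads $k=m^2k_0$ with $m\ge3$ odd and $k_0\ge2$, which fails if $k$ is squarefree, and fails for $k=p^2$ with $p$ prime because $m=p$ forces $k_0=1$.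

\begin{remark}\label{rem:hyp}
The generality of $R$ enters in three ways. That all fibers are irreducible and reduced is used to identify the kernels of restriction to the generic fiber on $R$ and on $X$, hence for $E(K)\cong E_8$, for \eqref{eq:determined} and for Lemma~\ref{lem:height}; with a reducible fiber the kernel would also contain the classes of its components. That a singular fiber is nodal is used, apart from Example~\ref{ex:lines}, only in Lemma~\ref{lem:chain}, which requires two transversal branches; Theorem~\ref{thm:main} does not depend on that lemma. That $p_1,\dots,p_8$ are general is used to apply Testa's theorem in part (4).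
\end{remark}

\begin{thebibliography}{9}

\bibitem{GHS}
Fran\c{c}ois Greer, Joseph Helfer, John Sheridan, \emph{Severi curves of rational elliptic surfaces}, arXiv:2306.03200 (2023).

\bibitem{Kollar}
Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\end{thebibliography}
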